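\title{The radius of convergence of the Mayer series\\ of hard spheres in high dimensions}

\begin{abstract}
Let $\rho_d$ be the radius of convergence of the Mayer series of the hard-sphere gas in $\mathbb{R}^d$ with exclusion distance $R$, and let $v_d$ be the volume of the unit ball. We prove that $\rho_dv_dR^d\to1/e$ as $d\to\infty$, so that Ruelle's lower bound is asymptotically sharp, and we find the first correction: $\rho_dv_dR^d=e^{-1}\bigl(1+a_d/2+O(d\,(16/27)^{d/2})\bigr)$, where $a_d\sim\sqrt{27/(2\pi d)}\,(3/4)^{d/2}$ is the probability that two independent uniform points of a ball of radius $R$ are at distance less than $R$. The proof works at negative activity, where all cluster weights have one sign, and compares the gas with a model in which all clusters are trees.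
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix a dimension $d\ge1$ and a distance $R>0$. The hard-sphere gas consists of points of $\mathbb{R}^d$ at mutual distance at least $R$; equivalently, of non-overlapping balls of diameter $R$. For a bounded domain $\Lambda\subset\mathbb{R}^d$ and an activity $z$, the grand-canonical partition function is
\[
Z_\Lambda(z)=\sum_{n\ge0}\frac{z^n}{n!}\int_{\Lambda^n}\prod_{1\le i<j\le n}\mathbf{1}\{|x_i-x_j|\ge R\}\,dx_1\cdots dx_n ,
\]
and the pressure is $p(z)=\lim_{\Lambda\uparrow\mathbb{R}^d}|\Lambda|^{-1}\log Z_\Lambda(z)$. The \emph{Mayer series}, or cluster expansion, is the power series of $p$ in $z$. To write down its coefficients, put $\zeta_{ij}=\mathbf{1}\{|x_i-x_j|<R\}$ and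
\[
U_n(x_1,\dots,x_n)=\sum_{C}\prod_{ij\in C}(-\zeta_{ij}),\qquad U_1=1,
\]
where $C$ runs over the connected graphs on $\{1,\dots,n\}$. Call the graph $\{ij:\zeta_{ij}=1\}$ the \emph{overlap graph} of the configuration. Only subgraphs of the overlap graph contribute to $U_n$. So $U_n$ is bounded, and it vanishes unless the overlap graph is connected, which keeps all points within distance $(n-1)R$ of $x_1$. The coefficient of $z^n$ in $\log Z_\Lambda(z)$ is $\frac1{n!}\int_{\Lambda^n}U_n$ (see \eqref{eq:exp} below); divided by $|\Lambda|$, it converges, as $\Lambda$ grows through cubes, to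
\[
b_n=\frac1{n!}\int_{(\mathbb{R}^d)^{n-1}}U_n(0,y_2,\dots,y_n)\,dy_2\cdots dy_n .
\]
The Mayer series is $p(z)=\sum_{n\ge1}b_nz^n$, and $\rho_d$ denotes its radius of convergence. Let $v_d$ be the volume of the unit ball, so that $V=v_dR^d$ is the volume that one particle forbids to the others. Since $b_n$ is proportional to $R^{d(n-1)}$, the product $\rho_dv_dR^d$ depends on $d$ alone.

Two facts are known. Ruelle's lower bound $\rho_d\ge1/(e\,v_dR^d)$ holds in every dimension, and $\rho_1=1/(eR)$. As $v_1=2$, the second fact reads $\rho_1v_1R=2/e$, twice Ruelle's bound.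

The first coefficients suggest what happens as $d$ grows. We have $U_2=-\zeta_{12}$ and
\[
U_3=\zeta_{12}\zeta_{13}+\zeta_{12}\zeta_{23}+\zeta_{13}\zeta_{23}-\zeta_{12}\zeta_{13}\zeta_{23}.
\]
Each of the three trees integrates to $V^2$, and the triangle integrates to $a_dV^2$, where $a_d\in(0,1)$ is the probability that two independent uniform points of a ball of radius $R$ are at distance less than $R$. Thus
\begin{equation}\label{eq:first}
b_1=1,\qquad b_2=-\frac V2,\qquad b_3=\frac{3-a_d}6\,V^2 .
\end{equation}
In general a tree on $n$ vertices contributes $(-V)^{n-1}$, and a graph with a cycle imposes, on top of the constraints of a spanning tree, at least one more constraint. If the $n^{n-2}$ labeled trees (Cayley's formula) were the only graphs, we would have $|b_n|=n^{n-2}V^{n-1}/n!$, and the ratio test would give the radius $1/(eV)$: Ruelle's bound is the radius of the series of trees. In dimension one the triangle is a large correction, $a_1=3/4$. In high dimension, two independent uniform points of the ball have mean square distance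 $\frac{2d}{d+2}R^2\approx2R^2$, and one expects cycles to be rare. This leads to the conjecture, posed in \cite{HT}, that $\rho_dv_dR^d\to1/e$. We prove it, and we determine the first correction.

\begin{theorem}\label{thm:limit}
$\displaystyle\lim_{d\to\infty}\rho_d\,v_d\,R^d=\frac1e$.
\end{theorem}

\begin{theorem}\label{thm:second}
The probability $a_d$ satisfies
\[
a_d=\frac{3v_{d-1}}{v_d}\int_0^{\pi/3}\sin^d\varphi\,d\varphi\ \sim\ \sqrt{\frac{27}{2\pi d}}\,\Bigl(\frac34\Bigr)^{d/2},
\]
and, as $d\to\infty$,
\[
\rho_d\,v_d\,R^d=\frac1e\Bigl(1+\frac{a_d}2+O\bigl(d\,(16/27)^{d/2}\bigr)\Bigr).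
\]
Since $16/27<3/4$, this gives $e\rho_dv_dR^d-1\sim\frac{3\sqrt3}{2\sqrt{2\pi d}}\,(3/4)^{d/2}$.
\end{theorem}

So the limit is approached from above, exponentially fast. Theorem~\ref{thm:second} contains Theorem~\ref{thm:limit}, but the latter has a short proof of its own, given in Section~\ref{sec:limit}. That proof uses Ruelle's bound; the proof of Theorem~\ref{thm:second} uses only its consequence $\rho_d>0$.

From now on we choose $R$ so that $v_dR^d=1$, and we write $\rho=\rho_d$ and $a=a_d$. The open ball of radius $R$ about $x$, of volume $1$, is $B(x)$.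

\section{Trees and one triangle}\label{sec:idea}

Both theorems can be guessed from \eqref{eq:first}. The signs of the $b_n$ alternate (Lemma~\ref{lem:sign}), so it pays to look at negative activity $z=-\lambda$, where no cancellation occurs. Put
\[
r(\lambda)=\sum_{n\ge0}c_n\lambda^n,\qquad c_n=(n+1)|b_{n+1}|,\qquad u(\lambda)=\lambda\,r(\lambda).
\]
Then $r(\lambda)=p'(-\lambda)$, the radius of convergence of $r$ is $\rho$, and the coefficients are non-negative.

If only trees counted, $r$ would be the \emph{tree series} $\sum_n(n+1)^{n-1}\lambda^n/n!$, whose radius is $1/e$ because the ratio of consecutive coefficients is $(1+\frac1{n+1})^n\to e$. Deleting the vertex $0$ from a tree on $\{0,\dots,n\}$ leaves a set of rooted trees, so the tree series solves $r=e^{\lambda r}$. In terms of $u$ this reads $\log r=u$, or $\log\lambda=\log u-u$. As $\lambda$ grows, $u$ climbs this curve, and it cannot pass the maximum $\log\lambda=-1$, which lies at $u=1$.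

For the gas itself, \eqref{eq:first} gives $r=1+\lambda+\frac{3-a}2\lambda^2+\cdots$. Hence
\[
u=\lambda+\lambda^2+\cdots,\qquad \log r=\lambda+\Bigl(\frac{3-a}2-\frac12\Bigr)\lambda^2+\cdots,\qquad u-\log r=\frac a2u^2+\cdots .
\]
Suppose that the omitted terms, which one expects to come from longer cycles, are negligible compared with $a$ all the way up to $u\approx1$. Then
\begin{equation}\label{eq:guess}
\log\lambda=\log u-\log r\approx\log u-u+\frac a2u^2 ,
\end{equation}
and the maximum of the right side near $u=1$ is $-1+\frac a2+O(a^2)$. This is the expansion in Theorem~\ref{thm:second}.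

The difficulty is that a radius of convergence is not determined by finitely many coefficients. We shall see that each $c_n$ is at least its tree value up to a factor that tends to $1$ as $d\to\infty$; but the partial sums of the tree series also converge to it coefficient by coefficient, and their radius is infinite. Some property valid in every dimension has to link the size of $r(\lambda)$ to the distance from $\lambda$ to $\rho$. It is the inequality $r'\ge r^2$ of Section~\ref{sec:negative}, and with the geometric estimates of Section~\ref{sec:cycles} it yields Theorem~\ref{thm:limit}. For Theorem~\ref{thm:second} we need in addition an exact substitute for $r=e^{\lambda r}$ and a proof that $u$ does climb up to $1$ before the series diverges (Section~\ref{sec:recursion}), and a version of \eqref{eq:guess} with an error term that survives close to $\rho$ (Section~\ref{sec:triangle}).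

\section{Negative activity}\label{sec:negative}

\subsection*{The exponential formula}
Expand $\prod_{i<j}(1-\zeta_{ij})$ as a sum over all graphs on $\{1,\dots,n\}$ and group the graphs by the partition $\pi$ of the vertices into connected components. This gives $\prod_{i<j}(1-\zeta_{ij})=\sum_\pi\prod_{P\in\pi}U_{|P|}\bigl((x_i)_{i\in P}\bigr)$. Let $\mu=\sum_kt_k\mu_k$ be a combination of finitely many finite measures with indeterminate coefficients, and let $\Xi(\mu)=\sum_{n\ge0}\frac1{n!}\int\prod_{i<j}(1-\zeta_{ij})\,d\mu^n$. The exponential formula states that if $W_n=\sum_\pi\prod_{P\in\pi}\gamma_{|P|}$, summed over the partitions of $\{1,\dots,n\}$, then $\sum_{n\ge0}W_n/n!=\exp\sum_{n\ge1}\gamma_n/n!$. With $\gamma_n=\int U_n\,d\mu^n$, a homogeneous polynomial of degree $n$ in the $t_k$, we obtain the identity of formal power series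
\begin{equation}\label{eq:exp}
\log\Xi(\mu)=\sum_{n\ge1}\frac1{n!}\int U_n\,d\mu^n .
\end{equation}
For $\mu=z\mathbf{1}_\Lambda\,dx$, with $\Lambda$ bounded and measurable, $\Xi(\mu)=Z_\Lambda(z)$.

\begin{lemma}[Groeneveld, Penrose]\label{lem:sign}
$(-1)^{n-1}U_n\ge0$ for all $n\ge1$.
\end{lemma}

\begin{proof}
For a finite multigraph $H$ let $\phi(H)=\sum_C(-1)^{|C|}$, where $C$ runs over the edge sets that connect all vertices of $H$. Because $\zeta_{ij}\in\{0,1\}$, the number $U_n$ is $\phi$ of the overlap graph. We show $(-1)^{|V(H)|-1}\phi(H)\ge0$ by induction on the number of edges. Without edges, $\phi(H)$ is $1$ if $H$ has one vertex and $0$ otherwise. If $H$ has a loop, then $\phi(H)=0$, since adding or removing the loop pairs the sets $C$ with opposite signs. If $\ell$ is an edge that is not a loop, sorting the sets $C$ by whether they contain $\ell$ gives $\phi(H)=\phi(H-\ell)-\phi(H/\ell)$. The contraction $H/\ell$ has one vertex less, so both terms have the sign $(-1)^{|V(H)|-1}$.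
\end{proof}

One consequence is that $\frac1{n!\,|\Lambda|}\bigl|\int_{\Lambda^n}U_n\bigr|\le|b_n|$. By dominated convergence, the Mayer series therefore sums to the pressure throughout $|z|<\rho$.

\subsection*{The function $r_\Lambda(x)$}
The proofs compare the gas in $\mathbb{R}^d$ with the gas in regions from which balls or parts of balls have been removed. For measurable $\Lambda\subset\mathbb{R}^d$, $x\in\mathbb{R}^d$ and $\lambda\ge0$ let
\[
r_\Lambda(x)=\sum_{n\ge0}\frac{\lambda^n}{n!}\int_{\Lambda^n}|U_{n+1}(x,Y)|\,dY\in[1,\infty].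
\]
The coefficients are finite, non-negative and nondecreasing in $\Lambda$. By Lemma~\ref{lem:sign} and translation invariance $r_{\mathbb{R}^d}(x)=r(\lambda)$, so
\[
1\le r_\Lambda(x)\le r(\lambda)<\infty\qquad(0\le\lambda<\rho).
\]
We use two simple principles throughout. \emph{Locality:} the coefficient of $\lambda^n$ in $r_\Lambda(x)$ depends only on the part of $\Lambda$ within distance $nR$ of $x$, because $U_{n+1}\ne0$ forces connectedness; so an identity between such series that holds for bounded $\Lambda$ holds for all measurable $\Lambda$. \emph{Positivity:} an identity between formal series built from series with non-negative coefficients by sums, products, integrals and exponentials holds numerically, in $[0,\infty]$, for every $\lambda\ge0$.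

\begin{lemma}\label{lem:ratio}
As formal power series in $\lambda$, for bounded $\Lambda$,
\begin{equation}\label{eq:ratio}
r_\Lambda(x)=\frac{Z_{\Lambda\setminus B(x)}(-\lambda)}{Z_\Lambda(-\lambda)},
\end{equation}
and for every measurable $\Lambda$ and $|x-y|<R$,
\begin{equation}\label{eq:two}
\sum_{n\ge0}\frac{\lambda^n}{n!}\int_{\Lambda^n}|U_{n+2}(x,y,Y)|\,dY=r_\Lambda(x)\,r_\Lambda(y).
\end{equation}
\end{lemma}

\begin{proof}
Let $\Lambda$ be bounded and take $\mu=-\lambda\mathbf{1}_\Lambda\,dv+t\delta_x+s\delta_y$ in \eqref{eq:exp}; all derivatives are taken at $t=s=0$. On the left, $\partial_t\log\Xi=\Xi_t/\Xi$, and $\Xi_t=Z_{\Lambda\setminus B(x)}(-\lambda)$ because a particle at $x$ excludes the others from $B(x)$. On the right, $\partial_t$ gives $\sum_n\frac{(-\lambda)^n}{n!}\int_{\Lambda^n}U_{n+1}(x,Y)\,dY$, and $(-\lambda)^nU_{n+1}=\lambda^n|U_{n+1}|$. This is \eqref{eq:ratio}. Next, $\partial_t\partial_s\log\Xi=\Xi_{ts}/\Xi-\Xi_t\Xi_s/\Xi^2$. The hard core gives $\Xi_{ts}=0$, since particles at $x$ and $y$ exclude each other,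 so the left side is $-r_\Lambda(x)r_\Lambda(y)$. The right side is $\sum_n\frac{(-\lambda)^n}{n!}\int_{\Lambda^n}U_{n+2}(x,y,Y)\,dY$, and $(-\lambda)^nU_{n+2}=-\lambda^n|U_{n+2}|$. Locality removes the restriction on $\Lambda$.
\end{proof}

At positive activity the ratio in \eqref{eq:ratio} is the probability that $B(x)$ is empty. At negative activity it is at least $1$ and, unlike that probability, visibly monotone in $\Lambda$.

\begin{lemma}\label{lem:riccati}
On $[0,\rho)$ we have $r'\ge r^2$. Hence $\rho\le1$ and $r(\lambda)\le1/(\rho-\lambda)$ for $0\le\lambda<\rho$.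
\end{lemma}

\begin{proof}
Differentiate the series term by term, single out one integration variable $y$, keep only $y\in B(0)$, and apply \eqref{eq:two}:
\[
r'(\lambda)=\int_{\mathbb{R}^d}\sum_{n\ge0}\frac{\lambda^n}{n!}\int|U_{n+2}(0,y,Y)|\,dY\,dy\ \ge\ \int_{B(0)}r(\lambda)^2\,dy=r(\lambda)^2 .
\]
So $(1/r)'\le-1$, and $\lambda'-\lambda\le1/r(\lambda)-1/r(\lambda')\le1/r(\lambda)$ for $\lambda<\lambda'<\rho$. Let $\lambda'\uparrow\rho$. For $\lambda=0$, where $r=1$, this gives $\rho\le1$.
\end{proof}

Once $r$ is large, divergence is near: this is the link between $r(\lambda)$ and $\rho-\lambda$ that Section~\ref{sec:idea} asked for.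

\section{Cycles in high dimension}\label{sec:cycles}

The dimension enters the proofs only through this section. Let $f=\mathbf{1}_{B(0)}$ and let $f_n=f^{*n}$ be its $n$-fold convolution, the density of a sum of $n$ independent uniform steps in $B(0)$. The $f_n$ are even, so $\int f_jf_k=f_{j+k}(0)$. In particular $f_{k+1}(0)=\int_{B(0)}f_k$ is the probability that a chain of $k$ steps ends within distance $R$ of its start: it is the weight of a cycle of length $k+1$. The triangle has weight $f_3(0)=a$, and we write $\sigma=\sigma_d=f_4(0)=\int f_2^2$ for the weight of the square.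

The function $f_2(x)=|B(0)\cap B(x)|$ equals $\kappa(|x|/R)$, where $\kappa(s)=0$ for $s\ge2$ and, the lens being the union of two congruent caps,
\begin{equation}\label{eq:kappa}
\kappa(s)=\frac{2v_{d-1}}{v_d}\int_{s/2}^1(1-t^2)^{(d-1)/2}\,dt\qquad(0\le s\le2),
\end{equation}
with $v_0=1$. So $\kappa$ is nonincreasing. A ball of radius $sR$ has volume $s^d$, so $\int F(|x|/R)\,dx=d\int_0^\infty F(s)s^{d-1}\,ds$.

\begin{lemma}\label{lem:cycles}
We have $a\le d\,(3/4)^{(d-1)/2}$ and $\sigma\le2d\,(16/27)^{(d-1)/2}$. Moreover $f_n(0)\le a$ for $n\ge3$ and $f_n(0)\le\sigma$ for $n\ge4$.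
\end{lemma}

\begin{proof}
If $v\in B(0)\cap B(x)$, then $|v-x/2|^2=\frac12(|v|^2+|v-x|^2)-\frac14|x|^2<R^2-|x|^2/4$. The lens thus lies in a smaller ball, and $\kappa(s)\le(1-s^2/4)^{d/2}$ for $s<2$. Therefore
\[
a\le d\int_0^1\bigl[s^2(1-\tfrac{s^2}4)\bigr]^{(d-1)/2}ds,\qquad
\sigma\le d\int_0^2\bigl[s(1-\tfrac{s^2}4)\bigr]^{d-1}ds .
\]
The function $s^2(1-s^2/4)$ increases on $[0,1]$ to the value $3/4$, and $s(1-s^2/4)$ has its maximum on $[0,2]$ at $s^2=4/3$, with value $(16/27)^{1/2}$.

The sets $B(x)\setminus B(0)$ and $B(0)\setminus B(x)$ have equal volume, and $f_2\le\kappa(1)$ on the first, $f_2\ge\kappa(1)$ on the second. Hence $f_3(x)=\int_{B(x)}f_2\le\int_{B(0)}f_2=a$. By the Cauchy--Schwarz inequality, $f_4(x)=\int f_2(y)f_2(x-y)\,dy\le\int f_2^2=\sigma$. Convolution with a probability density does not increase the supremum, and the last claims follow.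
\end{proof}

Long chains spread out, and their densities decay at as fast an exponential rate in $d$ as we like.

\begin{lemma}\label{lem:long}
There is an absolute constant $C$ with $\|f_m\|_\infty\le(C\sqrt d)^{m-1}(e/m)^{d/2}$ for all $d,m\ge1$.
\end{lemma}

\begin{proof}
Let $\gamma(x)=e^{-d|x|^2/(2R^2)}$, so that $f\le e^{d/2}\gamma$. From $R^d=1/v_d=\Gamma(\frac d2+1)\pi^{-d/2}$ and Stirling's formula $\Gamma(x+1)\sim\sqrt{2\pi x}\,(x/e)^x$,
\[
I:=\int\gamma=\Bigl(\frac{2\pi R^2}d\Bigr)^{d/2}=\Bigl(\frac2d\Bigr)^{d/2}\Gamma\bigl(\tfrac d2+1\bigr)\le C\sqrt d\,e^{-d/2}.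
\]
The function $\gamma/I$ is the centered Gaussian density with covariance $\frac{R^2}d\mathrm{Id}$. Its $m$-fold convolution has covariance $\frac{mR^2}d\mathrm{Id}$ and maximum $I^{-1}m^{-d/2}$. Thus $\|f_m\|_\infty\le e^{dm/2}I^{m-1}m^{-d/2}$, and the bound on $I$ gives the claim.
\end{proof}

\begin{proposition}\label{prop:a}
The formula and the asymptotics for $a_d$ in Theorem~\ref{thm:second} hold.
\end{proposition}

\begin{proof}
By \eqref{eq:kappa}, $\kappa'(s)=-\frac{v_{d-1}}{v_d}(1-s^2/4)^{(d-1)/2}$, and integration by parts gives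
\[
a_d=d\int_0^1s^{d-1}\kappa(s)\,ds=\kappa(1)+\frac{v_{d-1}}{v_d}\int_0^1s^d\bigl(1-\tfrac{s^2}4\bigr)^{(d-1)/2}ds .
\]
Let $J_d=\int_0^{\pi/3}\sin^d\varphi\,d\varphi$. The substitution $t=\cos\varphi$ in \eqref{eq:kappa} gives $\kappa(1)=\frac{2v_{d-1}}{v_d}J_d$. The substitution $s=2\sin\psi$ turns the last integral into $2\int_0^{\pi/6}(2\sin\psi\cos\psi)^d\,d\psi=J_d$. So $a_d=\frac{3v_{d-1}}{v_d}J_d$. With $\sin\varphi=\frac{\sqrt3}2t$,
\[
J_d=\Bigl(\frac{\sqrt3}2\Bigr)^{d+1}\int_0^1\frac{t^d\,dt}{\sqrt{1-3t^2/4}}\ \sim\ \frac{\sqrt3}d\Bigl(\frac34\Bigr)^{d/2},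
\]
because the probability measures $(d+1)t^d\,dt$ concentrate at $t=1$, where the continuous factor equals $2$. Finally $v_{d-1}/v_d=\Gamma(\frac d2+1)/\bigl(\sqrt\pi\,\Gamma(\frac{d+1}2)\bigr)\sim\sqrt{d/(2\pi)}$ by Stirling's formula.
\end{proof}

\section{The limit $1/e$}\label{sec:limit}

Because $|U_{n+1}|\ge0$, we may bound $c_n$ from below by discarding all configurations whose overlap graph is not a tree.

\begin{lemma}\label{lem:trees}
$\displaystyle c_n\ge\frac{(n+1)^{n-1}}{n!}\Bigl(1-\binom{n+1}2a\Bigr)$ for all $n\ge0$.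
\end{lemma}

\begin{proof}
Put $x_0=0$ and let $T$ be a tree on $\{0,\dots,n\}$. If the overlap graph of $(x_0,\dots,x_n)$ is exactly $T$, then $T$ is its only connected spanning subgraph and $|U_{n+1}|=1$; these events are disjoint for different $T$. The increments along the edges of $T$ are coordinates on $(\mathbb{R}^d)^n$ with Jacobian $1$. So the set of configurations whose overlap graph contains $T$ has measure $1$, and on it the increments are independent and uniform in $B(0)$. If $ij\notin T$, the path from $i$ to $j$ in $T$ has $k\ge2$ edges, $x_i-x_j$ has density $f_k$, and $|x_i-x_j|<R$ has probability $f_{k+1}(0)\le a$ by Lemma~\ref{lem:cycles}. There are at most $\binom{n+1}2$ such pairs, so the overlap graph equals $T$ on a set of measure at least $1-\binom{n+1}2a$. Sum over the $(n+1)^{n-1}$ trees.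
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
By Ruelle's bound, $\rho_d\ge1/e$. Suppose that $\limsup_d\rho_d>1/e$. Then there are $\varepsilon>0$ and infinitely many $d$ with $\rho_d\ge\frac1e+2\varepsilon$. Put $\lambda=\frac1e+\varepsilon$. For these $d$ and every $N$, Lemmas~\ref{lem:riccati} and~\ref{lem:trees} give
\[
\frac1\varepsilon\ge\frac1{\rho_d-\lambda}\ge r(\lambda)\ge\sum_{n\le N}c_n\lambda^n\ge\Bigl(1-\binom{N+1}2a_d\Bigr)\sum_{n\le N}\frac{(n+1)^{n-1}}{n!}\lambda^n .
\]
Let $d\to\infty$ along these dimensions; $a_d\to0$ by Lemma~\ref{lem:cycles}. All partial sums of the tree series at $\lambda$ are then at most $1/\varepsilon$. But the tree series has non-negative terms and radius $1/e<\lambda$, so its partial sums are unbounded.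
\end{proof}

\section{An exact recursion}\label{sec:recursion}

By \eqref{eq:ratio}, $\log r_\Lambda(x)$ is the change of $\log Z$ when the ball $B(x)$ is removed, that is, the total weight of the clusters that meet this ball. For a bounded measurable set $S$ and measurable $\Lambda$ we therefore define
\[
q_\Lambda(S)=\sum_{n\ge1}\frac{\lambda^n}{n!}\int_{\Lambda^n}\mathbf{1}\{\text{some }y_i\in S\}\,|U_n(y_1,\dots,y_n)|\,dy .
\]
To express $q$ through $r$ again, each cluster must be rooted at one of its points in $S$, without overcounting. We root it at the leftmost one. Let $v^{(1)}$ be the first coordinate of $v$, and let $S_y=\{v\in S:v^{(1)}<y^{(1)}\}$ be the part of $S$ to the left of $y$.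

\begin{lemma}\label{lem:rec}
For measurable $\Lambda$, bounded measurable $S,S'$ and $x\in\mathbb{R}^d$, the following hold as formal power series in $\lambda$, and numerically for $\lambda\ge0$:
\begin{align}
q_\Lambda(S)&=\lambda\int_{S\cap\Lambda}r_{\Lambda\setminus S_y}(y)\,dy,\label{eq:root}\\
q_\Lambda(S\cup S')&=q_\Lambda(S)+q_{\Lambda\setminus S}(S'),\label{eq:add}\\
r_\Lambda(x)&=\exp q_\Lambda(B(x)).\label{eq:rec}
\end{align}
\end{lemma}

\begin{proof}
For almost every configuration that meets $S$, a unique point $y$ among those in $S$ has the smallest first coordinate. Its index can be chosen in $n$ ways, which contribute equally by symmetry, and, up to a null set, the other points range exactly over $\Lambda\setminus S_y$. So the term of degree $n$ in $q_\Lambda(S)$ is $\frac{\lambda^n}{(n-1)!}\int_{S\cap\Lambda}\int_{(\Lambda\setminus S_y)^{n-1}}|U_n(y,Y)|\,dY\,dy$, which is \eqref{eq:root}; the coefficient is at most $|S|c_{n-1}<\infty$. A configuration in $\Lambda$ that meets $S\cup S'$ either meets $S$, or lies in $\Lambda\setminus S$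 and meets $S'$; this is \eqref{eq:add}. For bounded $\Lambda$, \eqref{eq:exp} and Lemma~\ref{lem:sign} give $\log Z_\Lambda(-\lambda)=-\sum_n\frac{\lambda^n}{n!}\int_{\Lambda^n}|U_n|$, hence $\log Z_{\Lambda\setminus S}(-\lambda)-\log Z_\Lambda(-\lambda)=q_\Lambda(S)$, and \eqref{eq:rec} follows from \eqref{eq:ratio}. Locality extends \eqref{eq:rec} to all $\Lambda$.
\end{proof}

Together, \eqref{eq:root} and \eqref{eq:rec} are the tree equation $r=e^{\lambda r}$ with one change: the neighbor $y$ of the root sees the space with the part $B(x)_y$ of the ball removed. For $\lambda<\rho$ we have $q_\Lambda(S)\le u|S|<\infty$, so these quantities may be subtracted. In particular $\log r\le u$, that is,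
\begin{equation}\label{eq:above}
\log\lambda\ge\log u-u\qquad(0<\lambda<\rho).
\end{equation}

The recursion also controls partial sums, with no convergence assumed. Fix $\lambda\ge0$ and let $P_{\Lambda,n}(x)$ be the sum of the terms of degree at most $n$ of $r_\Lambda(x)$. The terms of degree at most $n+1$ of $\exp q$ depend only on those of $q$, which by \eqref{eq:root} involve the inner $r$ up to degree $n$. All coefficients being non-negative,
\begin{equation}\label{eq:trunc}
P_{\Lambda,n+1}(x)\le\exp\Bigl(\lambda\int_{B(x)\cap\Lambda}P_{\Lambda\setminus B(x)_y,n}(y)\,dy\Bigr).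
\end{equation}

\begin{remark}
Ruelle's bound follows from \eqref{eq:trunc}. At $\lambda=1/e$ let $M_n=\sup_{\Lambda,x}P_{\Lambda,n}(x)$. Then $M_0=1$ and $M_{n+1}\le e^{M_n/e}$, so $M_n\le e$ for all $n$, and $r(1/e)\le e$.
\end{remark}

The function $u$ is continuous and strictly increasing on $[0,\rho)$, with $u(0)=0$. A lower bound on $\rho$ from \eqref{eq:guess} requires that $u$ come close to $1$; a priori the series could diverge earlier, with $u$ still small. It does not, because for $u<1$ the recursion is contracting and survives a small increase of $\lambda$.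

\begin{lemma}\label{lem:reach}
$u^*:=\lim_{\lambda\uparrow\rho}u(\lambda)\ge1$.
\end{lemma}

\begin{proof}
Recall that $0<\rho\le1$, and suppose $u^*<1$. By monotone convergence $r^*:=\sum_nc_n\rho^n=u^*/\rho<\infty$. Let $r^*_\Lambda(x)\le r^*$ be the value of $r_\Lambda(x)$ at $\lambda=\rho$. By Lemma~\ref{lem:rec},
\[
\log r^*_\Lambda(x)=\rho\int_{B(x)\cap\Lambda}r^*_{\Lambda\setminus B(x)_y}(y)\,dy\le u^* .
\]
Let $\varepsilon>0$, take the partial sums $P_{\Lambda,n}(x)$ at $\lambda'=(1+\varepsilon)\rho$, and put $D_n=\rho\sup_{\Lambda,x}\bigl(P_{\Lambda,n}(x)-r^*_\Lambda(x)\bigr)^+$. Then $D_0=0$, since $P_{\Lambda,0}=1$. The exponent in \eqref{eq:trunc} is at most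
\[
(1+\varepsilon)\bigl(\log r^*_\Lambda(x)+D_n\bigr)\le\log r^*_\Lambda(x)+\varepsilon u^*+(1+\varepsilon)D_n .
\]
As $\rho\,r^*_\Lambda(x)\le u^*$, we get $D_{n+1}\le\Phi_\varepsilon(D_n)$ with the increasing function $\Phi_\varepsilon(D)=u^*\bigl(e^{\varepsilon u^*+(1+\varepsilon)D}-1\bigr)$. Now $\Phi_0(0)=0$ and $\Phi_0'(0)=u^*<1$; this is where the assumption enters. So there is $\bar D>0$ with $\Phi_0(\bar D)<\bar D$, and by continuity $\Phi_\varepsilon(\bar D)<\bar D$ for some $\varepsilon>0$. For this $\varepsilon$, induction gives $D_n\le\bar D$ for all $n$. The partial sums of $\sum_nc_n\lambda'^n$ are then bounded by $r^*+\bar D/\rho$, so the series converges at $\lambda'>\rho$, a contradiction.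
\end{proof}

For the tree series the corresponding limit is exactly $1$, the solution of $ue^{-u}=1/e$.

\section{The triangle correction}\label{sec:triangle}

Throughout this section $0<\lambda<\rho$, $r=r(\lambda)$, $u=u(\lambda)$, and $S^c$ is the complement of $S$ in $\mathbb{R}^d$.

\subsection*{The influence of a removed ball}
The gap $u-\log r$ comes from the removed sets in the recursion, so we first measure how much $r_\Lambda(w)$ drops when a ball is removed. Let
\[
\Delta_\Lambda(w,y)=r_\Lambda(w)-r_{\Lambda\setminus B(y)}(w)=\sum_{n\ge1}\frac{\lambda^n}{n!}\int_{\Lambda^n}\mathbf{1}\{\text{some }Y_i\in B(y)\}\,|U_{n+1}(w,Y)|\,dY .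
\]
The series shows that $\Delta_\Lambda\ge0$ is nondecreasing in $\Lambda$. By translation and reflection invariance, $\lambda\Delta_{\mathbb{R}^d}(w,y)=g(w-y)$ for an even function $g\ge0$, and $\lambda\Delta_\Lambda(w,y)\le g(w-y)$ for all $\Lambda$.

\begin{lemma}\label{lem:g}
We have $\|g\|_1\le\lambda^2r'(\lambda)<\infty$ and $g\le u^2f_2+u\,f*g$. For $j\in\{2,3\}$ and $m\ge1$,
\begin{equation}\label{eq:fg}
\int f_j\,g\le\sigma\sum_{k=1}^mu^{k+1}+u^m\|f_m\|_\infty\|g\|_1 .
\end{equation}
\end{lemma}

\begin{proof}
Bound the indicator by $\sum_i\mathbf{1}\{Y_i\in B(y)\}$, whose integral over $y$ is $n$. This gives $\|g\|_1\le\lambda\sum_nnc_n\lambda^n=\lambda^2r'(\lambda)$.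

Let $\theta=\log r-\log r_{B(y)^c}(w)\ge0$. Write both logarithms by \eqref{eq:rec} and \eqref{eq:root} with $S=B(w)$, and split the first integral according to whether $v\in B(y)$:
\[
\theta=\lambda\int_{B(w)\cap B(y)}r_{(B(w)_v)^c}(v)\,dv+\lambda\int_{B(w)\setminus B(y)}\Delta_{(B(w)_v)^c}(v,y)\,dv\le uf_2(w-y)+(f*g)(w-y).
\]
Since $g(w-y)=u(1-e^{-\theta})\le u\theta$, the second claim follows. Inserting it into itself, we obtain by induction on $m$
\[
g\le\sum_{k=1}^mu^{k+1}f_{k+1}+u^mf_m*g .
\]
Multiply by $f_j$ and integrate: $\int f_jf_{k+1}=f_{j+k+1}(0)\le\sigma$ by Lemma~\ref{lem:cycles}, because $j+k+1\ge4$, and $\int f_j\,(f_m*g)\le\|f_m*g\|_\infty\le\|f_m\|_\infty\|g\|_1$.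
\end{proof}

The iterated bound says that the influence travels from $B(y)$ to $w$ along chains, each step costing a factor $u$. Integration against $f_j$ closes the chains into cycles of length at least four.

\subsection*{Two-sided bounds}

\begin{lemma}\label{lem:gap}
\[
\frac a2u^2-u^2\Bigl(u\sigma+\int f_3\,g\Bigr)-\frac{u^3\sigma}2\ \le\ u-\log r\ \le\ \frac a2u^2+\frac u2\int f_2\,g .
\]
\end{lemma}

\begin{proof}
For $y\in B(0)$ let $A_y=B(0)_y$ and $\tau_y=\log r-\log r_{A_y^c}(y)\ge0$. By \eqref{eq:rec} and \eqref{eq:root}, $\log r=\lambda\int_{B(0)}r_{A_y^c}(y)\,dy$, so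
\begin{equation}\label{eq:gap}
u-\log r=u\int_{B(0)}(1-e^{-\tau_y})\,dy .
\end{equation}
The number $\tau_y$ is the effect on the ball $B(y)$ of removing $A_y$, while $\Delta$ describes the removal of a ball. Additivity exchanges the two roles: \eqref{eq:add}, applied to $A_y\cup B(y)$ in both orders, gives
\[
\tau_y=q_{\mathbb{R}^d}(B(y))-q_{A_y^c}(B(y))=q_{\mathbb{R}^d}(A_y)-q_{B(y)^c}(A_y).
\]
For $w\in A_y$ the part of $A_y$ to the left of $w$ is $A_w$. Hence, by \eqref{eq:root},
\begin{equation}\label{eq:tau}
\tau_y=\beta_y+\lambda\int_{A_y\setminus B(y)}\Delta_{A_w^c}(w,y)\,dw,\qquad\beta_y=\lambda\int_{A_y\cap B(y)}r_{A_w^c}(w)\,dw .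
\end{equation}
The term $\beta_y$ counts triangles $0,y,w$. Exchanging $y$ and $w$ shows that the pairs in $B(0)^2$ with $w^{(1)}<y^{(1)}$ carry half of the integral of any symmetric function, so
\begin{equation}\label{eq:half}
\int_{B(0)}|A_y\cap B(y)|\,dy=\frac a2,\qquad\int_{B(0)}\int_{A_y}g(w-y)\,dw\,dy=\frac12\int f_2\,g .
\end{equation}

\emph{Upper bound.} By \eqref{eq:tau},
\begin{equation}\label{eq:tauup}
\tau_y\le u|A_y\cap B(y)|+\int_{A_y}g(w-y)\,dw .
\end{equation}
Use $1-e^{-\tau}\le\tau$ in \eqref{eq:gap}, then \eqref{eq:tauup} and \eqref{eq:half}.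

\emph{Lower bound.} We have $\tau_y\ge\beta_y$, hence $1-e^{-\tau_y}\ge\beta_y-\frac12\beta_y^2$. From $0\le\beta_y\le uf_2(y)$ we get $\int_{B(0)}\beta_y^2\,dy\le u^2\sigma$. Next, $\lambda r_{A_w^c}(w)=ue^{-\tau_w}\ge u(1-\tau_w)$, and for fixed $w$ the points $y\in B(0)$ with $w\in A_y\cap B(y)$ lie in $B(0)\cap B(w)$. With \eqref{eq:half} this gives
\[
\int_{B(0)}\beta_y\,dy\ge\frac{ua}2-u\int_{B(0)}\tau_wf_2(w)\,dw .
\]
Enlarging the sets in \eqref{eq:tauup} to $B(0)$ yields $\tau_w\le uf_2(w)+(f*g)(w)$, so the last integral is at most $u\sigma+\int f_3\,g$. Insert these bounds into $u-\log r\ge u\int_{B(0)}(\beta_y-\frac12\beta_y^2)\,dy$.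
\end{proof}

\subsection*{The choice of parameters}
It remains to make $\int f_jg$ small. For $u<1$ one could let $m\to\infty$ in \eqref{eq:fg}, but the geometric series costs a factor $1/(1-u)$ exactly where we need the estimate, and for the upper bound on $\rho$ we do not know that $u<1$. We keep $m$ fixed instead and use Lemma~\ref{lem:long} to absorb $\|g\|_1$, which we can bound as long as $\lambda$ keeps a small distance from $\rho$, or $u$ from $1$. Let
\[
\omega_d=d\,(16/27)^{d/2},\qquad\eta=(3/4)^d=(9/16)^{d/2},
\]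
and let $K$ denote absolute constants, not always the same. Since $9/16<16/27$, Lemma~\ref{lem:cycles} gives
\begin{equation}\label{eq:small}
\sigma,\ \eta,\ a^2\le K\omega_d;
\end{equation}
for $a^2$ use $a^2\le d^2(3/4)^{d-1}$. So a relative distance $\eta$ is affordable. It will cost a factor $\eta^{-2}=(256/81)^{d/2}$, and $m=30$ pays for that: as $\frac e{30}\cdot\frac{256}{81}<0.29<\frac{16}{27}$, Lemma~\ref{lem:long} gives
\begin{equation}\label{eq:thirty}
\|f_{30}\|_\infty\,\eta^{-2}\le(C\sqrt d)^{29}(0.29)^{d/2}\le K\omega_d .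
\end{equation}

\begin{proposition}\label{prop:curve}
If $0<\lambda<\rho$, $u\le2$ and $\|g\|_1\le4\eta^{-2}$, then
\[
\Bigl|\log\lambda-\bigl(\log u-u+\tfrac a2u^2\bigr)\Bigr|\le K\omega_d .
\]
\end{proposition}

\begin{proof}
By \eqref{eq:fg} with $m=30$, \eqref{eq:small} and \eqref{eq:thirty}, $\int f_jg\le2^{32}\sigma+2^{32}\|f_{30}\|_\infty\eta^{-2}\le K\omega_d$ for $j=2,3$. Lemma~\ref{lem:gap} then gives $|u-\log r-\frac a2u^2|\le K\omega_d$, and $\log\lambda=\log u-u+(u-\log r)$.
\end{proof}

\section{Proof of the second-order expansion}\label{sec:second}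

\begin{proof}[Proof of Theorem~\ref{thm:second}]
The statements on $a_d$ are Proposition~\ref{prop:a}. We show that $\log\rho=-1+\frac a2+O(\omega_d)$. Let $d\ge3$, so that $\eta\le\frac12$ and $-\log(1-\eta)\le\eta+\eta^2$.

\emph{Upper bound.} Let $\lambda_0=(1-\eta)\rho$ and $0<\lambda\le\lambda_0$. The function $r$ is convex, so with $\lambda'=\frac{\lambda+\rho}2$ Lemma~\ref{lem:riccati} gives
\[
r'(\lambda)\le\frac{r(\lambda')}{\lambda'-\lambda}\le\frac4{(\rho-\lambda)^2}\le\frac4{\rho^2\eta^2},
\]
and $\|g\|_1\le\lambda^2r'(\lambda)\le4\eta^{-2}$ by Lemma~\ref{lem:g}. Proposition~\ref{prop:curve} therefore applies at every $\lambda\le\lambda_0$ with $u(\lambda)\le2$.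

We claim that $u(\lambda_0)\le2$ for large $d$: the function $u$ cannot run down the far side of the curve while $\lambda$ increases. Otherwise there are $\lambda_1<\lambda_2<\lambda_0$ with $u(\lambda_1)=1$ and $u(\lambda_2)=2$. Then $\log\lambda_1\ge-1$ by \eqref{eq:above}, while Proposition~\ref{prop:curve} gives $\log\lambda_2\le\log2-2+2a+K\omega_d<-1$ for large $d$. This contradicts $\lambda_1<\lambda_2$.

So the proposition applies at $\lambda_0$; let $u=u(\lambda_0)\in(0,2]$. On $(0,2]$ the function $\log u-u$ has second derivative $-u^{-2}\le-\frac14$, with value $-1$ and slope $0$ at $u=1$, so $\log u-u\le-1-\frac18(u-1)^2$. Also $u^2=1+(u+1)(u-1)\le1+3|u-1|$. The maximum of $\frac{3a}2s-\frac18s^2$ is $\frac92a^2$, at $s=6a$. Hence, by \eqref{eq:small},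
\[
\log\rho=\log\lambda_0-\log(1-\eta)\le-1+\tfrac a2+\tfrac92a^2+2\eta+K\omega_d\le-1+\tfrac a2+K\omega_d .
\]

\emph{Lower bound.} By Lemma~\ref{lem:reach} and continuity there is $\lambda\in(0,\rho)$ with $u(\lambda)=1-\eta$. We have no lower bound on $\rho-\lambda$ here, but $u<1$ serves instead: integrating $g\le u^2f_2+uf*g$ gives $\|g\|_1\le u^2+u\|g\|_1$, and since $\|g\|_1<\infty$, we get $\|g\|_1\le\eta^{-1}\le4\eta^{-2}$. Proposition~\ref{prop:curve} applies, and with $\log u-u\ge-1-\eta^2$ and $u^2\ge1-2\eta$,
\[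
\log\rho>\log\lambda\ge-1-\eta^2+\tfrac a2(1-2\eta)-K\omega_d\ge-1+\tfrac a2-K\omega_d .
\]

Exponentiating and using $a^2=O(\omega_d)$ once more, we obtain $e\rho=1+\frac a2+O(\omega_d)$. By Proposition~\ref{prop:a} and $16/27<3/4$ we have $\omega_d=o(a_d)$, so $e\rho-1\sim a_d/2\sim\frac{3\sqrt3}{2\sqrt{2\pi d}}(3/4)^{d/2}$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{HT} Christoph Hofer-Temmel, \emph{Disagreement percolation for the hard-sphere model}, arXiv:1507.02521 (2015).
\end{thebibliography}
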